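# Periodic eigenvalues of $-y''+\big((1+2V)e^{2ix}+(1-2V)e^{-2ix}\big)y$: real pairs collide one after another

## 1. The critical points $V_2<V_3<\cdots$ of the optical potential

**Theorem 1.** For $V>1/2$ let $L(V)=-\frac{d^2}{dx^2}+q$ act in $L_2(-\infty,\infty)$ with domain $W_2^2(-\infty,\infty)$, where
$$q(x)=(1+2V)e^{i2x}+(1-2V)e^{-i2x}.$$
Let $\lambda_1(0,V),\lambda_2(0,V),\dots$ be its periodic Bloch eigenvalues, labelled by the convention below, and let $V_2>1/2$ be the second critical point (see (K1), (K2) below). Then there is a sequence of real numbers $V_2<V_3<V_4<\cdots$, beginning with this $V_2$ and tending to infinity, such that for every $k\ge 2$: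

* if $V_k<V<V_{k+1}$, then $\lambda_1(0,V),\dots,\lambda_{2k-2}(0,V)$ are the nonreal eigenvalues, and $\lambda_{2k-1}(0,V),\lambda_{2k}(0,V),\dots$ are the real simple eigenvalues;
* if $V=V_{k+1}$, then $\lambda_1(0,V),\dots,\lambda_{2k-2}(0,V)$ are the nonreal eigenvalues, $\lambda_{2k-1}(0,V)=\lambda_{2k}(0,V)$ is a real double eigenvalue, and $\lambda_{2k+1}(0,V),\lambda_{2k+2}(0,V),\dots$ are the real simple eigenvalues.

In each case the number of nonreal periodic eigenvalues, counted with multiplicity, is exactly $2k-2$.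

The statement is a conjecture in O. A. Veliev, "Spectral Analysis of the Schrodinger Operator with an Optical Potential", arXiv:2002.02500 (2020). The theorem says that the conjecture is true. Let us unpack it.

**The eigenvalues.** For $t\in(-1,1]$ let $L_t(q)$ be generated in $L_2[0,\pi]$ by $-y''+qy$ and the conditions $y(\pi)=e^{i\pi t}y(0)$, $y'(\pi)=e^{i\pi t}y'(0)$. Let $\theta,\varphi$ solve $-y''+qy=\lambda y$ with $\theta(0)=\varphi'(0)=1$, $\theta'(0)=\varphi(0)=0$. The *Hill discriminant* is $F(\lambda)=\theta(\pi,\lambda)+\varphi'(\pi,\lambda)$. It is the trace of the map $y(x)\mapsto y(x+\pi)$ on the two-dimensional solution space, written in the basis $\theta,\varphi$. The eigenvalues of $L_t$ (the Bloch eigenvalues) are the roots of $F(\lambda)=2\cos\pi t$. The *periodic* ones ($t=0$) are the roots of $F(\lambda)=2$. **Multiplicity** always means multiplicity as a root of this equation: simple means a simple root of $F=2$, double means a root of multiplicity two.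 Example: for the zero potential, $F=2\cos\pi\sqrt\lambda$, so $F-2=-4\sin^2(\pi\sqrt\lambda/2)$. Here $0$ is simple and each $4k^2$ with $k\ge1$ is double, which gives the list $0,4,4,16,16,36,36,\dots$. At $V=1/2$ the potential is $2e^{2ix}$, and the list is the same.

**What is given about small $V$.** Two facts come with the problem and will be used.

* (K1) For $1/2<V<V_2$ all periodic eigenvalues are real and simple. They are numbered in increasing order, and as $V\to1/2$ we have $\lambda_1\to0$ and $\lambda_{2k},\lambda_{2k+1}\to4k^2$ for $k\ge1$. So the pairs $(\lambda_1,\lambda_2),(\lambda_3,\lambda_4),\dots$ emanate from $(0,4),(4,16),\dots$.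
* (K2) $\lambda_1(0,V_2)=\lambda_2(0,V_2)$ is a real double eigenvalue.

**Labels.** For larger $V$ every eigenvalue keeps its label while it is followed continuously in $V$: a real eigenvalue moving on the real line keeps its index, and a nonreal one keeps the index it had when it left the real line.

So four things must be shown. Collisions on the real line happen only inside a pair $(\lambda_{2k-1},\lambda_{2k})$, never between $\lambda_{2k}$ and $\lambda_{2k+1}$. Every pair does collide. The pairs collide in the order $k=1,2,3,\dots$. A pair that has left the real line never comes back.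

**A better parameter.** Put $s=\sqrt{4V^2-1}$, so that $V=\frac12\sqrt{1+s^2}$. The map $V\mapsto s$ is an increasing bijection $(1/2,\infty)\to(0,\infty)$. Let $s_*$ correspond to $V_2$. We shall find numbers $0<s_1=s_*<s_2<\cdots\to\infty$ and set $V_{k+1}=\frac12\sqrt{1+s_k^2}$ for $k\ge1$. A second theorem (parity of the eigenvalues, branch points, growth of $s_k$) is in Section 9. Theorem 1 does not depend on it.

## 2. Reduction to the potential $2is\sin 2x$

**Step 1: remove one of the two coefficients.** Put $a=1+2V$ and $b=1-2V$, so $ab=-s^2$. Choose $\gamma$ with $e^{2\gamma}=a/s$. Solutions are entire in $x$, and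
$$q(x+i\gamma)=ae^{-2\gamma}e^{2ix}+be^{2\gamma}e^{-2ix}=s(e^{2ix}-e^{-2ix})=2is\sin2x .$$
Translation by $i\gamma$ commutes with $x\mapsto x+\pi$, so the trace does not change: $F=F(\lambda,s)$ is the discriminant of $-y''+2is\sin(2x)\,y=\lambda y$. With $t=ix$ we have $\sin 2x=-i\sinh 2t$ and $y_{xx}=-y_{tt}$, hence
$$y_{tt}=(\lambda-2s\sinh2t)\,y,\qquad F=\operatorname{tr}T,\quad (Ty)(t)=y(t+i\pi). \tag{1}$$

**Step 2: textbook facts about $F$.** The function $F$ is jointly entire in $(\lambda,s)$. The Volterra equation $\theta=\cos kx+\int_0^x\frac{\sin k(x-\xi)}{k}q\,\theta\,d\xi$ with $k=\sqrt\lambda$, and its analogue for $\varphi'$, give the first fact.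

* (S1) $F(\lambda,s)=2\cos\pi\sqrt\lambda+O(|\lambda|^{-1/2}e^{\pi|\mathrm{Im}\sqrt\lambda|})$ as $|\lambda|\to\infty$, uniformly for bounded $s$. Hence $F\to+\infty$ as $\lambda\to-\infty$, and $F((2m-1)^2,s)\to-2$ as $m\to\infty$, uniformly for bounded $s$. Moreover, for bounded $s$ and $m\ge m_0$ the equation $F=2$ has exactly $2m+1$ roots in $|\lambda|<(2m+1)^2$ and none on the circle. This is Rouché's theorem with comparison function $-4\sin^2\frac{\pi\sqrt\lambda}2$. On the circle, $\sqrt\lambda$ has distance at least $1$ from the even integers, so $|4\sin^2\frac{\pi\sqrt\lambda}2|\ge c\,e^{\pi|\mathrm{Im}\sqrt\lambda|}$ with $c>0$ fixed. Inside lie the simple zero $0$ and the double zeros $4,16,\dots,4m^2$.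
* (S2) $F(\lambda,s)\to2\cos\pi\sqrt\lambda$ locally uniformly in $\lambda$ as $s\to0$. For real $\lambda$ the value $F$ is real: the antilinear map $y(x)\mapsto\overline{y(-\bar x)}$ takes solutions to solutions and turns the shift by $\pi$ into the shift by $-\pi$, so $\overline F=\operatorname{tr}T^{-1}=\operatorname{tr}T=F$, because $\det T=1$.

## 3. The three-term recurrence and how far it goes

Let $F(\lambda,s)=2$ with $\lambda\in\mathbb R$ and $s>0$. The eigenvalues of $T$ are $1,1$, so there is a $\pi$-periodic solution $\sum c_ne^{2inx}\ne0$. With $C_n=c_{-n}$ the differential equation becomes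
$$(4n^2-\lambda)C_n=s(C_{n-1}-C_{n+1}),\qquad n\in\mathbb Z, \tag{2}$$
and $C$ decays rapidly because the solution is entire. The system (2) is real and invariant under $C_n\mapsto(-1)^nC_{-n}$. So we may take $C\neq0$ real and either **even**, $C_{-n}=(-1)^nC_n$, or **odd**, $C_{-n}=-(-1)^nC_n$. For even $C$, (2) at $n=0$ reads $\lambda C_0=2sC_1$. For odd $C$, $C_0=0$. Two consecutive zeros force $C=0$.

**By hand: truncations.** Keep only $|n|\le N$ in (2). This is a toy model and is not used later.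

For $N=1$, the even equations are $\lambda C_0=2sC_1$ and $(4-\lambda)C_1=sC_0$, so $\lambda(4-\lambda)=2s^2$ and $\lambda=2\pm\sqrt{4-2s^2}$. These two values start at $0$ and $4$, meet at $\lambda=2$ when $s=\sqrt2$, and are nonreal afterwards. The odd equation gives $\lambda=4$.

For $N=2$, the odd equations are $(4-\lambda)C_1=-sC_2$ and $(16-\lambda)C_2=sC_1$, so $(4-\lambda)(16-\lambda)=-s^2$ and $\lambda=10\pm\sqrt{36-s^2}$. These values start at $4$ and $16$ and meet at $\lambda=10$ when $s=6$.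

The toy shows the pattern of the theorem: collisions inside pairs, in order, without return. It also shows why no return is easy there: for fixed $\lambda$ the equation determines $s^2$. A sensible first plan is to prove that uniqueness for the full recurrence.

Multiplying (2) at $n=m$ by $C_m$ and summing over $m\ge n$ (the right side telescopes) gives
$$sC_{n-1}C_n=\sum_{m\ge n}(4m^2-\lambda)C_m^2 . \tag{3}$$

**Lemma 1.** (a) Real periodic eigenvalues satisfy $\lambda>0$ if $C$ is even and $\lambda>4$ if $C$ is odd. Hence $F>2$ on $(-\infty,0]$.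
(b) For fixed $\lambda\in(0,4)$ there is at most one $s>0$ with $F(\lambda,s)=2$.
(c) For every $L>0$ there is $s(L)$ such that for $s>s(L)$ there is no periodic eigenvalue in $(0,L]$.

*Proof of (a).* Even case: $C_0\neq0$, since otherwise $C_1=\lambda C_0/2s=0$ too. If $\lambda\le0$, then (3) with $n=1$ gives
$$0\ge\tfrac12\lambda C_0^2=sC_0C_1=\sum_{m\ge1}(4m^2-\lambda)C_m^2\ge0,$$
so $C_m=0$ for all $m\ge1$, which is impossible. Odd case: (3) with $n=1$ reads $0=\sum_{m\ge1}(4m^2-\lambda)C_m^2$. If $\lambda\le4$, this forces $C_m=0$ for $m\ge2$, which is impossible. So $F\ne2$ on $(-\infty,0]$, and since $F\to+\infty$ at $-\infty$, $F>2$ there.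

*Proof of (b).* By (a) the solution is even. Put $d_n=4n^2-\lambda>0$ for $n\ge1$. By (3), $C_{n-1}C_n>0$ for $n\ge1$. So $R_n=sC_{n-1}/C_n>0$, and (2) divided by $C_n$ reads
$$R_n=d_n+\frac{s^2}{R_{n+1}},\qquad R_1=\frac{2s^2}{\lambda}.$$
Hence $R_n\ge d_n\to\infty$ and $R_n/d_n\to1$. Suppose $F(\lambda,\cdot)=2$ at $s'<s''$, with sequences $R_n',R_n''$. Put $\kappa=(s''/s')^2>1$ and $\vartheta_n=R_n''/R_n'\to1$. With $A=s'^2/R'_{n+1}>0$,
$$\vartheta_n=\frac{d_n+(\kappa/\vartheta_{n+1})A}{d_n+A},$$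
a weighted mean of $1$ and $\kappa/\vartheta_{n+1}$ with positive weights. For large $n$, $\vartheta_{n+1}<\kappa$, so $\vartheta_n>1$. Thus $\vartheta_n\in(1,\kappa)$ for large $n$. If $\vartheta_{n+1}\in[1,\kappa]$, then $\kappa/\vartheta_{n+1}\in[1,\kappa]$, so $1\le\vartheta_n<\kappa$. Descending to $n=1$ gives $\vartheta_1<\kappa$. But $R_1=2s^2/\lambda$ gives $\vartheta_1=\kappa$, a contradiction.

*Proof of (c).* Let $\lambda\in(0,L]$ and write (2) as $C_{n+1}=C_{n-1}+(\lambda-4n^2)C_n/s$.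

Even case, normalized by $C_0=1$: $C_1=\lambda/(2s)$. As $s\to\infty$, for each fixed $J$ and uniformly in $\lambda\in(0,L]$ and $0\le n\le J$, $C_n\to1$ for even $n$ and $C_n\to0$ for odd $n$. Choose $J$ with $4J^2>L$ and $\sum_{2\le m\le J,\ m\text{ even}}(4m^2-L)>L/2+1$. In $\sum_{m\ge1}(4m^2-\lambda)C_m^2$ the terms with $m>J$ are nonnegative, so for $s$ large the sum exceeds $L/2\ge\lambda/2$. By (3) with $n=1$ it equals $sC_0C_1=\lambda/2$, a contradiction.

Odd case: $C_0=0$, normalized by $C_1=1$. Now, in the same uniform sense for $1\le n\le J$, $C_n\to1$ for odd $n$ and $C_n\to0$ for even $n$. Choose $J$ with $4J^2>L$ and $\sum_{1\le m\le J,\ m\text{ odd}}(4m^2-L)>1$. For $s$ large the sum in (3) with $n=1$ is positive, while it equals $sC_0C_1=0$, a contradiction. $\square$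

**Where this stops.** Part (c) says that every real pair must disappear. Part (b) will settle the first pair, which lives below $4$. But (b) needs $d_1>0$. Take an even solution with $4<\lambda<16$. By (3), $R_n>0$ still holds for $n\ge2$, and the descent still gives $\vartheta_2\in[1,\kappa)$. The last equation, however, becomes
$$\frac{2s^2}{\lambda}+(\lambda-4)=\frac{s^2}{R_2}.$$
When $s'$ is replaced by $s''$, the left side is multiplied by a factor in $(1,\kappa)$ and the right side by $\kappa/\vartheta_2\in(1,\kappa]$. There is no contradiction. For larger $\lambda$ more of the $d_n$ are negative. The recurrence also does not say which eigenvalues can meet, or in which order. For this we need a function of $\lambda$ in which a whole pair is visible at once. On the real line we shall write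
$$F-2=\frac{1-f^2}{|p|^2},\qquad f=2\,\mathrm{Re}\,p,$$
with $p(\lambda,s)$ entire in $\lambda$ and all its zeros in the open third quadrant. Then $f$ has only real zeros and $\log|f|$ is concave between them. Each interval between zeros carries two simple eigenvalues, one double eigenvalue, or none, according to the height of a single maximum. It remains to compare these maxima with each other and to see how they move with $s$.

## 4. The recessive solution and the connection coefficient

**Step 1: a solution that decays at $+\infty$, controlled in all parameters.** For $\lambda,z\in\mathbb C$ consider $y_{ww}=(\lambda+e^{2w}+ze^{-2w})y$. Put $X=e^w$, $y=X^{-1/2}e^{-X}g(X)$ and $\mu=\lambda-\frac14$. Since $X\frac{d}{dX}X\frac{d}{dX}(X^{-1/2}\eta)=\frac14X^{-1/2}\eta+X^{3/2}\eta''$, the function $\eta=e^{-X}g$ satisfies $\eta''=(1+\mu X^{-2}+zX^{-4})\eta$, i.e. $g''-2g'=(\mu X^{-2}+zX^{-4})g$. For $\mathrm{Re}\,X\ge0$ and $|X|\ge1$ solve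
$$g(X)=1+\int_0^\infty\tfrac12(1-e^{-2\rho})(\mu\xi^{-2}+z\xi^{-4})g(\xi)\,d\rho,\qquad \xi=X+\rho .$$
Differentiation gives $g'(X)=-\int_0^\infty e^{-2\rho}(\mu\xi^{-2}+z\xi^{-4})g(\xi)\,d\rho$ and then the differential equation. Since $|\xi|^2\ge|X|^2+\rho^2$, we have $\int_0^\infty|X+\rho|^{-2}d\rho\le\frac{\pi}{2|X|}$. The factor $\frac12(1-e^{-2\rho})$ is at most $1$. With $B=|\mu|+|z|$ the $n$-th Volterra iterate is at most $\frac1{n!}\big(\frac{\pi B}{2|X|}\big)^n$, so the iteration converges and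
$$|g|\le e^{\pi B/2|X|},\quad |g-1|\le e^{\pi B/2|X|}-1,\quad |g'|\le\tfrac12B|X|^{-2}e^{\pi B/2|X|}. \tag{4}$$
The function $g$ is continuous on the closed region, analytic in $X$ inside, and entire in $(\lambda,z)$. Cauchy's estimates in $z$, applied to $g-1$ and $g'$, give $g_z=O(|X|^{-1})$ and $g'_z=O(|X|^{-2})$, locally uniformly in $(\lambda,z)$.

Put $\Phi(w;\lambda,z)=X^{-1/2}e^{-X}g(X)$, continued in $w$ as a solution of the equation. It is entire in $(w,\lambda,z)$, and $\overline{\Phi(\bar w;\bar\lambda,\bar z)}=\Phi(w;\lambda,z)$. Example: for $\lambda=\frac14$, $z=0$ we get $g=1$ and $\Phi=e^{-w/2}e^{-e^w}$. From $\Phi_w=X\Phi_X=-X^{1/2}e^{-X}\big(g+\frac g{2X}-g'\big)$ and the bounds above, as $\mathrm{Re}\,w\to+\infty$ with $|\mathrm{Im}\,w|\le\pi/2$, locally uniformly in $(\lambda,z)$,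
$$\begin{aligned}\Phi&=X^{-\frac12}e^{-X}(1+O(\tfrac1{|X|})),&\Phi_w&=-X^{\frac12}e^{-X}(1+O(\tfrac1{|X|})),\\ \Phi_z&=X^{-\frac12}e^{-X}O(\tfrac1{|X|}),&\Phi_{zw}&=X^{-\frac12}e^{-X}O(1).\end{aligned} \tag{5}$$

**Step 2: three solutions of (1) and the coefficient $p$.** Let $s>0$, $\beta=\frac12\log s$, and take $z=-s^2$ in every $\Phi$. Put
$$u(t)=\Phi(\beta-t),\qquad v_\pm(t)=\Phi(\beta+t\mp i\pi/2).$$
For $u$: $e^{2w}+ze^{-2w}=se^{-2t}-se^{2t}$. For $v_\pm$: $e^{2w}+ze^{-2w}=-se^{2t}+se^{-2t}$. So all three solve (1). The solution $u$ decays as $t\to-\infty$. As $t\to+\infty$, (5) with $X=\mp i\sqrt se^t$ gives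
$$v_\pm\sim(\sqrt se^t)^{-1/2}e^{\pm i\pi/4}e^{\pm i\sqrt se^t},\qquad v_\pm'\sim\pm i\sqrt se^t\,v_\pm .$$
With $W(y_1,y_2)=y_1y_2'-y_1'y_2$ this yields $W(v_+,v_-)=-2i$. Write
$$u=pv_++p_*v_-,\qquad p=\tfrac i2W(u,v_-),\quad p_*=-\tfrac i2W(u,v_+). \tag{6}$$
Since $\Phi$ is entire, $p$ and $p_*$ are entire in $\lambda$ and real-analytic in $s>0$. The reality of $\Phi$ gives $p_*(\lambda)=\overline{p(\bar\lambda)}$. For real $\lambda$, $p\ne0$: otherwise $p_*=\bar p=0$ and $u=0$.

**Step 3: express $F$ through $p$.** From the definitions, $v_+(t)=u(\frac{i\pi}2-t)$, $v_-(t)=u(-\frac{i\pi}2-t)$ and $Tv_+=v_-$. In (6) replace $t$ by $-\frac{i\pi}2-t$. Then $u$ becomes $v_-$, $v_+$ becomes $u(t+i\pi)=Tu$, and $v_-$ becomes $u$. So $v_-=p\,Tu+p_*u$. If $pp_*\ne0$, then $u,v_+$ form a basis ($W(u,v_+)=2ip_*$), $v_-=(u-pv_+)/p_*$, and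
$$Tu=\Big(\frac1{pp_*}-\frac{p_*}p\Big)u-\frac1{p_*}v_+,\qquad Tv_+=\frac1{p_*}u-\frac p{p_*}v_+ . \tag{7}$$
The trace is $F=\frac1{pp_*}-\frac{p_*}p-\frac p{p_*}$. Hence, for all $\lambda$ by continuity,
$$pp_*\,(F-2)=1-f^2,\qquad f:=p+p_*. \tag{8}$$

**Step 4: a line on which $p$ is easy to estimate.** On $t=r-\frac{i\pi}4$ we have $\sinh 2t=-i\cosh2r$, so (1) becomes
$$y''=Qy,\qquad Q=\lambda+2is\cosh2r. \tag{9}$$
There $v_-=Y(r):=\Phi(\beta+r+\frac{i\pi}4)$ and $u=\tilde Y(r):=Y(-r)$. So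
$$p=\tfrac i2D,\qquad D=W(\tilde Y,Y)=2Y(0)Y'(0),\qquad p=iY(0)Y'(0). \tag{10}$$
In (5) now $X=\sqrt se^re^{i\pi/4}$, so $Y$ and $Y'$ decay doubly exponentially as $r\to+\infty$. The function $Q$ is even in $r$, and for $\lambda\ge0$ its values have nonnegative real part and positive imaginary part.

## 5. Zeros of $p$ and log-concavity of $f$

We use Hadamard's theorem for order less than $1$: such a function, not identically zero, is $c\lambda^m\prod(1-\lambda/z_j)$ with $\sum1/|z_j|<\infty$, and it has a zero unless it is constant. Example: $\cos\sqrt\lambda$ has order $\frac12$ and zeros $(j+\frac12)^2\pi^2$, $j\ge0$. All are real, so $(\log|\cos\sqrt\lambda|)''=-\sum(\lambda-z_j)^{-2}<0$ between zeros. On a bounded interval between zeros the equation $|M\cos\sqrt\lambda|=1$ therefore has $2$, $1$ or $0$ solutions for $M>1$, $M=1$, $0<M<1$. The function $f$ will behave in the same way, with a different height on each interval.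

**Lemma 2.** Fix $s>0$.
(a) All zeros of $p$ have the form $-E_j$ with $\mathrm{Re}\,E_j>0$, $\mathrm{Im}\,E_j>0$.
(b) $p$ has order at most $\frac12$ and is not constant, so $p(\lambda)=p(0)\prod(1+\lambda/E_j)$ with at least one factor. With $\alpha:=p_\lambda/p=\sum\frac1{\lambda+E_j}$ we have $\mathrm{Im}\,\alpha<0$ on $\mathbb R$, and $\mathrm{Re}\,\alpha>0$ for $\lambda\ge0$.
(c) $f$ is a nonconstant real entire function, all its zeros are real, and $(f'/f)'<0$ on $\mathbb R\setminus\{f=0\}$.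
(d) $f$ has infinitely many negative zeros.

*Proof of (a): an energy identity on the line of (9).* If $D=0$, then $Y$ and $\tilde Y$ are proportional, so $Y$ decays at both ends. Multiply (9) by $\bar Y$ and integrate:
$$\int|Y'|^2+\lambda\int|Y|^2+2is\int\cosh2r\,|Y|^2=0 .$$
The real and imaginary parts give $\mathrm{Re}\,\lambda<0$ and $\mathrm{Im}\,\lambda<0$.

*Proof of (b): a growth bound.* For $|\lambda|$ large let $\sqrt se^{r_1}=|\lambda|^{1/2}$, so $|X|=|\lambda|^{1/2}$ at $r_1$, and $B\le2|\lambda|$. By (4), $|g|$ and $|g'|$ are at most $e^{\pi|\lambda|^{1/2}}$ there. Hence $|Y(r_1)|+|Y'(r_1)|\le e^{C|\lambda|^{1/2}}$. On $[0,r_1]$ we have $2s\cosh2r\le2se^{2r_1}=2|\lambda|$, so $|Q|\le3|\lambda|$. Then $N=(|\lambda||Y|^2+|Y'|^2)^{1/2}$ satisfies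
$$|(N^2)'|\le2|\lambda||Y||Y'|+2|Q||Y||Y'|\le8|\lambda||Y||Y'|\le4|\lambda|^{1/2}N^2 .$$
So from $r_1$ to $0$ the quantity $N$ grows at most by the factor $e^{2|\lambda|^{1/2}r_1}$, where $r_1=\frac12\log(|\lambda|/s)$. By (10), $|p|=|Y(0)Y'(0)|\le\exp(C|\lambda|^{1/2}\log|\lambda|)$, so the order is at most $\frac12$. If $p$ were constant, then $p\ne0$, and by (8) $F$ would be constant, which is false. Since $p(0)\ne0$ by (a), Hadamard's theorem gives the product. For real $\lambda$,
$$\mathrm{Im}\frac1{\lambda+E}=-\frac{\mathrm{Im}E}{|\lambda+E|^2}<0,\qquad\mathrm{Re}\frac1{\lambda+E}=\frac{\lambda+\mathrm{Re}E}{|\lambda+E|^2},$$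
and the last expression is positive for $\lambda\ge0$.

*Proof of (c): $|p|$ and $|p_*|$ compete off the real line.* Let $\mathrm{Im}\,\lambda>0$. Then $|\lambda+E_j|^2-|\lambda+\bar E_j|^2=4\,\mathrm{Im}\lambda\,\mathrm{Im}E_j>0$. Since $p_*(\lambda)=\overline{p(0)}\prod(1+\lambda/\bar E_j)$ and $p(\lambda)\ne0$, it follows that $|p|>|p_*|$, so $f=p+p_*\neq0$. Because $f$ is real on $\mathbb R$, $f\ne0$ off $\mathbb R$. If $f$ were constant, $pp_*(F-2)=1-f^2$ would be constant, hence $0$ because $F=2$ has roots. Then $F\equiv2$, since $pp_*\ne0$ on $\mathbb R$, and this is false. As $f$ has order at most $\frac12$, it has a zero and $f=c\lambda^m\prod(1-\lambda/\zeta_j)$ with real $\zeta_j$. So $(f'/f)'=-\sum(\lambda-\zeta)^{-2}<0$, the sum running over all zeros with multiplicity.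

*Proof of (d): $f$ must tend to $0$ at $-\infty$.* For $\lambda\le0$, $F>2$ by Lemma 1(a), so (8) gives $|p|^2(F-2)=1-f^2\le1$ and $|p|^2\le1/(F-2)\to0$ as $\lambda\to-\infty$. Thus $f\to0$. If there were only finitely many negative zeros, then for $\lambda<0$ each factor with $\zeta>0$ would satisfy $|1-\lambda/\zeta|\ge1$, and the finitely many other factors (including $\lambda^m$) would tend to infinity in modulus or be absent. So $\liminf_{\lambda\to-\infty}|f|>0$, a contradiction. $\square$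

**Polar form.** For real $\lambda$ we have $p\ne0$ and $p_*=\bar p$. Let $\delta(\lambda,s)$ be a continuous, hence real-analytic, branch of $\arg p$ on $\mathbb R\times(0,\infty)$. Then
$$f=2|p|\cos\delta,\qquad F-2=\frac{1-f^2}{|p|^2},\qquad \delta_\lambda=\mathrm{Im}\,\alpha<0 . \tag{11}$$
Since $pp_*$ is analytic and nonzero near $\mathbb R$, the real periodic eigenvalues are exactly the real roots of $f^2=1$, with the same multiplicities.

## 6. How $p$ depends on $s$

A dot denotes $s\partial_s$, and $\omega:=\dot p/p$. We need the quadrant of $\omega$. The imaginary part comes from the real line, the real part from the line of (9).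

**Lemma 3.** $\mathrm{Im}\,\omega<0$ for all real $\lambda$ and $s>0$. Hence $\delta_s<0$.

*Proof.* The aim is to write $\mathrm{Im}(\bar p\dot p)$ as minus an integral of a square. Shift the variable so that the oscillating side does not depend on $s$ to leading order: $\tau=t+\beta$, $U(\tau)=\Phi(\log s-\tau;\lambda,-s^2)$, $\mathcal V_\pm(\tau)=\Phi(\tau\mp\frac{i\pi}2;\lambda,-s^2)$. By (6), $U=p\mathcal V_++\bar p\mathcal V_-$, and all solve $y''=(\lambda-e^{2\tau}+s^2e^{-2\tau})y$. The function $U$ is real. Differentiating the equation at fixed $\tau$, $W(U,\dot U)'=2s^2e^{-2\tau}U^2$.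

As $\tau\to-\infty$, put $w=\log s-\tau$ and $X=se^{-\tau}\to+\infty$. Then
$$U=\Phi,\quad U'=-\Phi_w,\quad \dot U=\Phi_w-2s^2\Phi_z,\quad \dot U'=-\Phi_{ww}+2s^2\Phi_{zw}.$$
By (5) and $\Phi_{ww}=(\lambda+X^2+zX^{-2})\Phi$, all are $O(X^{3/2}e^{-X})$. So $W(U,\dot U)\to0$.

As $\tau\to+\infty$, $X=\mp ie^\tau$ and $|e^{-X}|=1$. By (5), $\mathcal V_\pm=O(e^{-\tau/2})$, $\mathcal V_\pm'=O(e^{\tau/2})$, $\dot{\mathcal V}_\pm=-2s^2\Phi_z=O(e^{-3\tau/2})$, $\dot{\mathcal V}_\pm'=-2s^2\Phi_{zw}=O(e^{-\tau/2})$. So every Wronskian of a $\mathcal V$ with a $\dot{\mathcal V}$ is $O(e^{-\tau})$. Since $\dot U=\dot p\mathcal V_++\dot{\bar p}\mathcal V_-+p\dot{\mathcal V}_++\bar p\dot{\mathcal V}_-$,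
$$\int_{-\infty}^\infty2s^2e^{-2\tau}U^2\,d\tau=\lim_{\tau\to\infty}W(U,\dot U)=(p\,\dot{\bar p}-\bar p\,\dot p)W(\mathcal V_+,\mathcal V_-)=(-2i)\,\mathrm{Im}(\bar p\dot p)\,(-2i)=-4\,\mathrm{Im}(\bar p\dot p).$$
The left side is positive. Finally $s\delta_s=\mathrm{Im}\,\omega=\mathrm{Im}(\bar p\dot p)/|p|^2$. $\square$

**The obvious formula for $\mathrm{Re}\,\omega$ diverges.** Since $\omega=\dot D/D$ with $D=W(\tilde Y,Y)$ and $\dot Y''-Q\dot Y=\dot QY$, one would like to write $\dot D$ as an integral of $\dot Q\,Y\tilde Y$. Here $\dot Q=2is\cosh2r\sim X^2$ as $r\to+\infty$. On the other hand $\tilde Y=Y(c_1-D\int Y^{-2})$ and $Y^{-2}=Xe^{2X}(1+O(|X|^{-1}))$, where $\int Xe^{2X}dr=\frac12e^{2X}$ and $\int e^{2\mathrm{Re}X}dr=O(e^{2\mathrm{Re}X}/\mathrm{Re}X)$. So $Y\tilde Y\sim-D/(2X)$ when $D\neq0$. The integrand behaves like $-DX/2$, and the integral diverges. The cause is that for $r\to\pm\infty$ a change of $s$ acts as a shift of $r$, because $\beta=\frac12\log s$. The cure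 is to subtract an infinitesimal change of variable that equals this shift at both ends.

**Lemma 4.** $\mathrm{Re}\,\omega<0$ for $\lambda\ge4$ and $s>0$.

*Proof.* **Step 1: the corrected derivative.** Let $\xi=\frac12\tanh2r$ and $\mathcal Xy=\xi y'-\frac12\xi'y$. If $y''=Qy$, then $(\mathcal Xy)'=\frac12\xi'y'+(\xi Q-\frac12\xi'')y$. Differentiating once more,
$$(\mathcal Xy)''-Q\,\mathcal Xy=(\xi Q'+2\xi'Q-\tfrac12\xi''')y .$$
For two solutions,
$$W(\mathcal Xy_1,y_2)=\xi y_1'y_2'-\tfrac12\xi'(y_1y_2'+y_1'y_2)-(\xi Q-\tfrac12\xi'')y_1y_2$$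
is symmetric in $y_1,y_2$, so $W(\mathcal Xy_1,y_2)+W(y_1,\mathcal Xy_2)=0$. Put $Z=\dot Y-\mathcal XY$ (dot at fixed $r$) and $\tilde Z(r)=Z(-r)$. As $\xi$ is odd, $\tilde Z=\dot{\tilde Y}-\mathcal X\tilde Y$. Then $Z''-QZ=-KY$ and $\tilde Z''-Q\tilde Z=-K\tilde Y$ with
$$-K=\dot Q-\xi Q'-2\xi'Q+\tfrac12\xi''' .$$
We compute $\dot Q-\xi Q'=2is\,\frac{\cosh^22r-\sinh^22r}{\cosh2r}=2is\,\mathrm{sech}\,2r$, $\xi'=\mathrm{sech}^22r$ and $\xi'''=16\,\mathrm{sech}^22r-24\,\mathrm{sech}^42r$. So
$$K=2is\,\mathrm{sech}\,2r+(2\lambda-8)\,\mathrm{sech}^22r+12\,\mathrm{sech}^42r .$$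
By the antisymmetry just shown, $\dot D=W(\dot{\tilde Y},Y)+W(\tilde Y,\dot Y)=W(\tilde Z,Y)+W(\tilde Y,Z)$. Moreover $W(\tilde Y,Z)'=-KY\tilde Y$ and $W(\tilde Z,Y)'=KY\tilde Y$.

**Step 2: the boundary terms vanish.** Let $r\to+\infty$ and $X=\sqrt se^{r+i\pi/4}$. Since $\dot Y=\frac12Y'-2s^2\Phi_z$,
$$Z=(\tfrac12-\xi)Y'+\tfrac12\xi'Y-2s^2\Phi_z .$$
As $\frac12-\xi,\ \xi',\ \xi''=O(e^{-4r})$, (5) gives $Z=O(e^{-3r/2}e^{-\mathrm{Re}X})$. Differentiating, with $Y''=QY$ and $Q=O(e^{2r})$, gives $Z'=O(e^{-r/2}e^{-\mathrm{Re}X})$. For $r\ge r_0$ we have $Y\ne0$, and every solution of (9) is $Y(c_1+c_2\int_{r_0}^rY^{-2})$ with $|Y|^{-2}\le Ce^re^{2\mathrm{Re}X}\le C'\frac d{dr}e^{2\mathrm{Re}X}$. So $\tilde Y=O(e^{-r/2}e^{\mathrm{Re}X})$ and $\tilde Y'=O(e^{r/2}e^{\mathrm{Re}X})$. Hence $W(\tilde Y,Z)=O(e^{-r})\to0$ as $r\to+\infty$. From the definitions $W(\tilde Z,Y)(r)=W(\tilde Y,Z)(-r)$, so $W(\tilde Z,Y)\to0$ as $r\to-\infty$. Also $Y\tilde Y=O(e^{-|r|})$. Evaluating at $r=0$, $W(\tilde Y,Z)(0)=\int_0^\infty KY\tilde Y$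 and $W(\tilde Z,Y)(0)=\int_{-\infty}^0KY\tilde Y$. So $\dot D=\int_{\mathbb R}KY\tilde Y\,dr$. For real $\lambda$, $D\ne0$ and
$$\omega=\frac{\dot D}D=-\int_{-\infty}^\infty K(r)\,G(r)\,dr,\qquad G=-\frac{Y\tilde Y}D. \tag{12}$$

**Step 3: the quadrant of $G$.** For $\lambda\ge0$,
$$-Y'\bar Y(r)=\int_r^\infty(|Y'|^2+Q|Y|^2)$$
has positive real and imaginary parts. So $Y(r)\ne0$, and $\nu_+=-Y'/Y$ lies in the open first quadrant. So does $\nu_-(r)=\tilde Y'(r)/\tilde Y(r)=\nu_+(-r)$. Since $1/G=-W(\tilde Y,Y)/(Y\tilde Y)=\nu_++\nu_-$, the value $G$ lies in the open fourth quadrant. For $\lambda\ge4$,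
$$\mathrm{Re}(KG)=-2s\,\mathrm{sech}\,2r\;\mathrm{Im}\,G+\big((2\lambda-8)\,\mathrm{sech}^22r+12\,\mathrm{sech}^42r\big)\mathrm{Re}\,G>0,$$
and (12) gives $\mathrm{Re}\,\omega<0$. $\square$

**Corollary 5.** If $\lambda\ge4$, $f_\lambda(\lambda,s)=0$ and $f(\lambda,s)\ne0$, then $sf_s/f<0$.

*Proof.* The aim is to express $f_s$ at a critical point through $\alpha$ and $\omega$ alone. From $f_\lambda=2\mathrm{Re}(p\alpha)=0$ we get $p=ic/\alpha$ with $c\in\mathbb R$, $c\ne0$. Then $f=2\mathrm{Re}\,p=-2c\,\mathrm{Im}(1/\alpha)$ and $sf_s=2\mathrm{Re}(p\omega)=-2c\,\mathrm{Im}(\omega/\alpha)$. So $sf_s/f=\mathrm{Im}(\omega/\alpha)/\mathrm{Im}(1/\alpha)$. By Lemma 2(b), $\alpha$ is in the open fourth quadrant, so $\arg(1/\alpha)\in(0,\frac\pi2)$ and $\mathrm{Im}(1/\alpha)>0$. By Lemmas 3 and 4, $\omega$ is in the open third quadrant. Hence $\arg(\omega/\alpha)\in(-\pi,-\frac\pi2)+(0,\frac\pi2)=(-\pi,0)$ and $\mathrm{Im}(\omega/\alpha)<0$. $\square$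

So at heights where the recurrence gave nothing ($\lambda\ge4$), local maxima of $|f|$ can only go down as $s$ grows. Below $4$ we still have Lemma 1(b).

## 7. The intervals $J_k(s)$ and their maxima $M_k(s)$

**Step 1: count eigenvalues in one interval.** On each component of $\mathbb R\setminus\{f=0\}$, $\log|f|$ is strictly concave by Lemma 2(c). On a bounded component $J$ we have $|f|\to0$ at both ends. So $|f|$ has a unique critical point $\lambda_J^*$, its maximum $M_J$, and there $f_{\lambda\lambda}/f=(f_\lambda/f)_\lambda<0$. By (11), $J$ contains exactly two periodic eigenvalues, both simple, if $M_J>1$; exactly one, of multiplicity two, if $M_J=1$; none if $M_J<1$.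

**Step 2: compare neighbours.** Let $J,J'$ be adjacent bounded components, with $J'$ to the right. *If $\lambda_J^*\ge0$, then $M_{J'}>M_J$.* Indeed, $\delta$ is strictly decreasing and the zeros of $f$ are the points with $\delta\in\frac\pi2+\pi\mathbb Z$, so $\delta$ drops by exactly $\pi$ across each bounded component. Hence there is $\lambda'\in J'$ with $\delta(\lambda')=\delta(\lambda_J^*)-\pi$. By Lemma 2(b), $|p|$ is strictly increasing on $[0,\infty)$, so $M_{J'}\ge|f(\lambda')|>|f(\lambda_J^*)|=M_J$. If $M_J\ge1$, then $F\le2$ at $\lambda_J^*$, so $\lambda_J^*>0$ by Lemma 1(a), and the comparison applies.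

**Step 3: match intervals with pairs for $s<s_*$.** Let $0<s<s_*$. All roots of $F=2$ are real and simple and $F>2$ left of $\lambda_1$. So $\{|f|>1\}=\{F<2\}$ is the union of the intervals $B_k=(\lambda_{2k-1},\lambda_{2k})$, $k\ge1$. In each component of $\mathbb R\setminus\{f=0\}$ the set $\{|f|>1\}$ is connected, by concavity. So different $B_k$ lie in different components, and each gap $(\lambda_{2k},\lambda_{2k+1})$ contains a zero of $f$. With Lemma 2(d), $f$ has infinitely many zeros in both directions. Hence $\delta(\cdot,s)$ maps $\mathbb R$ onto $\mathbb R$, and all components are bounded.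

Each gap contains exactly one zero. Let $J\supset B_k$ and let $J'$ be the next component to the right. By Step 2, $M_{J'}>1$, so $J'$ contains some $B_j$ with $j>k$. If $j>k+1$, then $B_{k+1}$, lying between $B_k$ and $B_j$ and containing no zero, would be inside $J$ or inside $J'$. That component would contain two of the $B$'s, which is impossible. So $j=k+1$, and the only zero in the gap is the common endpoint of $J$ and $J'$.

**Step 4: follow the zeros for all $s$.** For $s\ge s_*$: $\delta(\lambda,s)\to-\infty$ as $\lambda\to+\infty$, because $\delta_s<0$ and this holds for smaller $s$; and $\delta\to+\infty$ as $\lambda\to-\infty$ by Lemma 2(d). So for every $s>0$, $\delta(\cdot,s)$ is a decreasing bijection of $\mathbb R$. The zeros of $f$ form families $\zeta_j(s)$, $j\in\mathbb Z$, defined by $\delta(\zeta_j(s),s)=c_0-j\pi$ with a fixed $c_0\in\frac\pi2+\pi\mathbb Z$. They are $C^1$, increasing in $j$, and strictly decreasing in $s$, since $\zeta_j'=-\delta_s/\delta_\lambda<0$.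

Choose $c_0$ so that $\zeta_1\in(\lambda_2,\lambda_3)$ for one $s<s_*$. By Step 3, $\zeta_k\in(\lambda_{2k},\lambda_{2k+1})$ for $k\ge1$ and $\zeta_0<\lambda_1$. This persists for all $s\in(0,s_*)$, since zeros of $f$ never meet roots of $|f|=1$. Put $J_k(s)=(\zeta_{k-1}(s),\zeta_k(s))$, with maximum $M_k(s)$ at $\lambda_k^*(s)$. As $f_{\lambda\lambda}\ne0$ at $\lambda_k^*$, the implicit function theorem shows that $\lambda_k^*$ and $M_k$ are $C^1$, and $M_k'(s)=\operatorname{sgn}(f)\,f_s$ at $(\lambda_k^*(s),s)$. For $s<s_*$ and $k\ge1$, $B_k\subset J_k$, so $M_k>1$.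

For $s'<\min(s,s_*)$ and $k\ge0$ we have $\zeta_k(s)<\zeta_k(s')<\lambda_{2k+1}(s')\to4k^2$ as $s'\to0$. This gives $\zeta_k(s)\le4k^2$, and strict monotonicity gives
$$\zeta_k(s)<4k^2\qquad(k\ge0,\ s>0). \tag{13}$$
In particular, for $j\le0$ the interval $J_j$ lies in $(-\infty,0)$ and contains no periodic eigenvalue, by Lemma 1(a).

**Step 5: every maximum eventually drops below $1$.** Let $k\ge1$. If $M_k(s)\ge1$, there is a periodic eigenvalue in $J_k(s)$; it is positive, and it is less than $4k^2$ by (13). This is impossible for $s>s(4k^2)$ by Lemma 1(c). So $M_k(s)<1$ for large $s$.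

**Step 6: crossings of level $1$ below $\lambda=4$.** *Let $k\ge1$, $M_k(s')=1$ and $\lambda^*=\lambda_k^*(s')$, so $\lambda^*>0$. If $\lambda^*<4$, then $k=1$ and $M_1>1$ on $(0,s')$.* Here $F(\lambda^*,s')=2$, so by Lemma 1(b) $F(\lambda^*,s)\ne2$ for $s\ne s'$. Since $F(\lambda^*,s)\to2\cos\pi\sqrt{\lambda^*}<2$ as $s\to0$, we get $F(\lambda^*,s)<2$, i.e. $|f(\lambda^*,s)|>1$, for $0<s<s'$. So the fixed point $\lambda^*$ meets no zero of $f$ for $s\in(0,s']$. Hence $\lambda^*\in J_k(s)$ for all these $s$, and $M_k(s)>1$ for $s<s'$. If $k\ge2$, then for small $s$ we have $\lambda^*>\zeta_{k-1}(s)>\lambda_{2k-2}(s)\to4(k-1)^2\ge4$, so $\lambda^*\ge4$, a contradiction.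

**Step 7: each maximum crosses level $1$ exactly once.** *For each $k\ge1$ there is $s_k>0$ with $M_k>1$ on $(0,s_k)$, $M_k(s_k)=1$ and $M_k<1$ on $(s_k,\infty)$.* A crossing exists by Steps 4 and 5. For $k=1$, (13) gives $\lambda_1^*<\zeta_1<4$. By Step 6 any $s'$ with $M_1(s')=1$ has $M_1>1$ on $(0,s')$, so there cannot be two of them. For $k\ge2$, if $M_k(s')=1$ then $\lambda_k^*(s')\ge4$ by Step 6, so Corollary 5 gives $M_k'(s')=|f|\,f_s/f<0$. A $C^1$ function all of whose passages through $1$ have negative derivative passes through $1$ at most once.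

**Step 8: order and limit of the $s_k$, and $s_1=s_*$.** By Step 2, $M_k(s_k)=1$ implies $M_{k+1}(s_k)>1$, i.e. $s_k<s_{k+1}$. Suppose $s_k\le S<\infty$ for all $k$. At any $s>S$ all $M_k<1$ for $k\ge1$. By (13) and Step 1 there are then no real periodic eigenvalues, so $F>2$ on $\mathbb R$, contrary to $F((2m-1)^2,s)\to-2$. So $s_k\to\infty$. Finally, by (K2), the value $\lambda_1=\lambda_2$ at $s_*$ is the limit as $s\uparrow s_*$ of the two roots $\lambda_1(s)<\lambda_2(s)$ of $|f|=1$ in $J_1(s)$. It lies in $\overline{J_1(s_*)}$ and satisfies $|f|=1$, so it lies in $J_1(s_*)$. By Hurwitz's theorem it has multiplicity at least $2$. So $M_1(s_*)=1$ by Step 1, and $s_1=s_*$.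

## 8. From intervals to labels: Theorem 1

**Step 1: the pair in $J_j$ is $(\lambda_{2j-1},\lambda_{2j})$ until it merges.** For $s<s_j$ the two simple roots in $J_j(s)$ depend continuously on $s$, and for $s<s_*$ they are $\lambda_{2j-1}<\lambda_{2j}$. So they are $\lambda_{2j-1},\lambda_{2j}$ for all $s<s_j$. At $s_j$ the only point of $\overline{J_j}$ with $|f|\ge1$ is $\lambda_j^*(s_j)$, so they merge there into a real double eigenvalue. For $s>s_j$ close to $s_j$, Hurwitz's theorem gives exactly two roots near $\lambda_j^*(s_j)$. Real points near $\lambda_j^*(s_j)$ lie in $J_j(s)$, where $|f|\le M_j<1$, so both roots are nonreal.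

**Step 2: nonreal branches never return.** Suppose a continuous branch $\lambda(s)$ of eigenvalues is nonreal on $(s',s_0)$ and real at $s_0$. By Section 7, $\lambda(s_0)$ lies in some $J_m(s_0)$ with $m\ge1$ and is either a simple root with $s_0<s_m$ or the double root with $s_0=s_m$. In the first case there is exactly one root near $\lambda(s_0)$ for $s$ near $s_0$, namely the real $\lambda_{2m-1}(s)$ or $\lambda_{2m}(s)$. In the second case, for $s<s_m$ near $s_m$, there are exactly two roots near $\lambda(s_0)$, namely the real $\lambda_{2m-1}(s),\lambda_{2m}(s)$. In both cases $\lambda(s)$ is real for $s<s_0$ near $s_0$, a contradiction.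

**Step 3: there are no other eigenvalues.** Put $s_0=0$, and let $s_{k-1}<s\le s_k$ with $k\ge1$. Take $m\ge k$ so large that (S1) holds on $(0,s_k]$. For $\sigma\in(0,s_k]$ the disc $|\lambda|<(2m+1)^2$ contains exactly $2m+1$ roots and its boundary contains none. For small $\sigma$ these roots are $\lambda_1,\dots,\lambda_{2m+1}$, since $\lambda_{2m+1}\to4m^2$ and $\lambda_{2m+2}\to4(m+1)^2$. No branch crosses the circle, so for all $\sigma\in(0,s_k]$ the roots in the disc are exactly the continuations of $\lambda_1,\dots,\lambda_{2m+1}$. As $m$ is arbitrary, all eigenvalues are continuations of $\lambda_1,\lambda_2,\dots$.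

For the count at $s$: by Section 7 the real eigenvalues are those in $J_k,J_{k+1},\dots$, that is $\lambda_{2k-1},\lambda_{2k},\dots$. Since $s_{m+1}>s_k$, the real branch $\lambda_{2m+2}$ stays outside the disc and so do all later ones, while $\lambda_{2k-1},\dots,\lambda_{2m+1}$ stay inside. So the disc contains $2m+1-(2k-2)$ real roots with multiplicity, hence exactly $2k-2$ nonreal ones. This number does not depend on $m$. So there are exactly $2k-2$ nonreal eigenvalues with multiplicity, and they are the continuations of $\lambda_1,\dots,\lambda_{2k-2}$.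

**Step 4: read off the theorem.** Put $V_{k+1}=\frac12\sqrt{1+s_k^2}$. Then $V_2<V_3<\cdots\to\infty$, and $V_2$ is the given one because $s_1=s_*$. Let $k\ge2$. If $V_k<V<V_{k+1}$, i.e. $s_{k-1}<s<s_k$, then $M_j<1$ for $1\le j\le k-1$ and $M_j>1$ for $j\ge k$. So $\lambda_1,\dots,\lambda_{2k-2}$ are nonreal and $\lambda_{2k-1},\lambda_{2k},\dots$ are real and simple. If $V=V_{k+1}$, i.e. $s=s_k$, then $M_j<1$ for $1\le j\le k-1$, $M_k=1$, and $M_j>1$ for $j\ge k+1$. So $\lambda_1,\dots,\lambda_{2k-2}$ are nonreal, $\lambda_{2k-1}=\lambda_{2k}$ is a real double eigenvalue, and $\lambda_{2k+1},\lambda_{2k+2},\dots$ are real and simple. In both cases the number of nonreal eigenvalues is $2k-2$ by Step 3. This proves Theorem 1. $\blacksquare$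

## 9. Parity, square-root branch points, and the growth of $s_k$

For $\Lambda\ge0$, with square roots of positive real part, let
$$\mathcal J(\Lambda)=\int_0^\infty\big(\sqrt{\Lambda+2i\cosh2r}-e^{i\pi/4}e^r\big)dr-e^{i\pi/4}.$$
Since $\mathcal J'=\frac12\int_0^\infty(\Lambda+2i\cosh2r)^{-1/2}dr$, we have $\mathrm{Re}\,\mathcal J'>0>\mathrm{Im}\,\mathcal J'$. Also $\mathcal J(0)=e^{i\pi/4}\big(\int_0^\infty(\sqrt{2\cosh2r}-e^r)dr-1\big)$ and $0<\sqrt{2\cosh2r}-e^r\le\frac12e^{-3r}$. So the bracket is negative, and $\mathrm{Re}\,\mathcal J(0)<0$, $\mathrm{Im}\,\mathcal J(0)<0$. As $\Lambda\to\infty$,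
$$\mathcal J(\Lambda)=\sqrt\Lambda\big(\tfrac12\log4\Lambda-1\big)-\tfrac{i\pi}4\sqrt\Lambda+O(\Lambda^{-1/2}). \tag{14}$$
To see (14), replace $2i\cosh2r=ie^{2r}+ie^{-2r}$ by $H=ie^{2r}$. As $\mathrm{Re}\sqrt{\Lambda+iy}\ge\sqrt\Lambda$ for real $y$, the error is at most $\int_0^\infty\frac{e^{-2r}}{2\sqrt\Lambda}dr=O(\Lambda^{-1/2})$. With $R=\sqrt{\Lambda+H}$ we have $dR/dr=(R^2-\Lambda)/R$, so $R$ has the $r$-antiderivative
$$R+\frac{\sqrt\Lambda}2\log\frac{R-\sqrt\Lambda}{R+\sqrt\Lambda} .$$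
The quotient equals $H/(R+\sqrt\Lambda)^2$, with argument in $(0,\frac\pi2)$, so the logarithm is principal. As $r\to\infty$ the quotient tends to $1$ and $R-e^{i\pi/4}e^r\to0$. At $r=0$ the quotient is $\frac i{4\Lambda}(1+O(\Lambda^{-1}))$ and $R=\sqrt\Lambda+O(\Lambda^{-1/2})$. So $\mathcal J=-R|_{r=0}-\frac{\sqrt\Lambda}2\log\frac i{4\Lambda}+O(\Lambda^{-1/2})$, which is (14).

Hence there is a unique $\Lambda_\infty>0$ with $\mathrm{Re}\,\mathcal J(\Lambda_\infty)=0$. Put $c_*=\big(\pi/(2|\mathrm{Im}\,\mathcal J(\Lambda_\infty)|)\big)^2$.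

**Theorem 2.** For any potential $ae^{2ix}+be^{-2ix}$ with $a,b\in\mathbb C$, $ab<0$, put $s=\sqrt{-ab}$ and let $s_k$ be the numbers above.
(i) Every real periodic eigenvalue has multiplicity at most $2$. There are exactly $2\,\#\{j:s_j<s\}$ nonreal ones, counted with multiplicity. A double real one exists if and only if $s\in\{s_k\}$, and then it is unique.
(ii) Real eigenvalues in $J_k$ belong to even solutions ($C_{-n}=(-1)^nC_n$ for the shifted potential $2is\sin2x$) for $k$ odd and to odd ones for $k$ even. At $s_k$ ($k\ge2$) the collision is transversal: $f_{\lambda\lambda}\ne0\ne f_s$, so it is a square-root branch point.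
(iii) $s_k=c_*k^2+O(k)$ and $V_{k+1}=\frac{c_*}2k^2+O(k)$, and the double eigenvalue at $V_{k+1}$ is $\lambda_{2k-1}(0,V_{k+1})=\Lambda_\infty c_*k^2+O(k)$.

**Proof of (i).** The reduction of Section 2 used only $ab=-s^2$: choose complex $\gamma$ with $e^{2\gamma}=a/s$. So the periodic spectrum depends only on $s$. The claims are then Section 7 together with Step 3 of Section 8, which covers every $s>0$.

**Proof of (ii).** *Parity.* The aim is to decide whether $f=1$ or $f=-1$ at an eigenvalue of given parity. Let $(Py)(t)=y(\frac{i\pi}2-t)$. It preserves (1), since $\sinh(i\pi-2t)=\sinh2t$. It corresponds to $x\mapsto\frac\pi2-x$, and acts on $\pi$-periodic solutions by $C_n\mapsto(-1)^nC_{-n}$. By Section 4, $Pu=v_+$ and $Pv_+=u$. Let $\lambda$ be a real periodic eigenvalue. Then $pp_*\ne0$, and $u,v_+$ are independent since $W(u,v_+)=2ip_*\ne0$. The space $\ker(T-1)$ is one-dimensional because $Tv_+=v_-\ne v_+$. It is $P$-invariant because $PT=T^{-1}P$. So it is spanned by $u+\epsilon v_+$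 with $\epsilon=1$ (even) or $\epsilon=-1$ (odd). Comparing the $v_+$-components of $T(u+\epsilon v_+)=u+\epsilon v_+$ by (7): $-\frac1{p_*}-\epsilon\frac p{p_*}=\epsilon$, i.e. $f=p+p_*=-\epsilon$.

By (11) and the definition of $\zeta_j$, the sign of $f$ on $J_k(s)$ depends only on $k$ and alternates with $k$. Since $J_1\subset(-\infty,4)$ by (13), eigenvalues in $J_1$ are even by Lemma 1(a), so $f<0$ on $J_1$. Hence $f<0$ (even eigenvalues) on $J_k$ for odd $k$, and $f>0$ (odd eigenvalues) for even $k$.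

*Branch point.* At $(\lambda_k^*(s_k),s_k)$ with $k\ge2$, $f_{\lambda\lambda}\ne0$ by Step 1 of Section 7. Also $\lambda_k^*(s_k)\ge4$ by Step 6, so $f_s\neq0$ by Corollary 5. Solving $f(\lambda,s)=f(\lambda_k^*,s_k)$ for $s$ gives $s=s_k-\frac{f_{\lambda\lambda}}{2f_s}(\lambda-\lambda_k^*)^2+\cdots$ with nonzero quadratic coefficient, which is a square-root branch point for $\lambda$.

**Proof of (iii).** *Step 1: a uniform formula for $p$.* Let $\lambda=s\Lambda$ with $\Lambda\ge0$, $A=Q^{-1/4}$, $S(r)=\int_0^r\sqrt Q$ with $\mathrm{Re}\sqrt Q>0$, and write $Y=e^{\sqrt s\mathcal J}Ae^{-S}h$. Write $h_S=A^2h'$, since $dS=A^{-2}dr$. Then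
$$(Ae^{-S}h)'=e^{-S}\big(A'h-A^{-1}h+A^{-1}h_S\big),\qquad (Ae^{-S}h)''=e^{-S}\big(A^{-3}(h_{SS}-2h_S+h)+A''h\big),$$
and $QA=A^{-3}$, so (9) becomes $h_{SS}-2h_S=-A^3A''h$. As $\mathrm{Re}\,S$ increases, the equation
$$h(r)=1-\tfrac12\int_r^\infty(1-e^{-2(S(r')-S(r))})AA''h\,dr'$$
has kernel factor bounded by $1$ and is solvable by iteration. The function it defines is the decaying solution. The normalization agrees with that of $Y$: $S=\sqrt s(e^{i\pi/4}e^r+\mathcal J+o(1))$, so $e^{\sqrt s\mathcal J-S}=e^{-X+o(1)}$, and $A\sim X^{-1/2}$, where $X=\sqrt se^{r+i\pi/4}$.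

For $\Lambda\ge0$ we have $|Q'|\le2|Q|$ and $|Q''|\le4|Q|$. From $A''=\frac5{16}Q^{-9/4}Q'^2-\frac14Q^{-5/4}Q''$ we get $|AA''|\le\frac94|Q|^{-1/2}$, so
$$\mathcal T:=\int_0^\infty|AA''|\,dr\le\tfrac94s^{-1/2}\int_0^\infty(\Lambda^2+4\cosh^22r)^{-1/4}dr .$$
This is $O(s^{-1/2})$ uniformly in $\Lambda$ and tends to $0$ as $\Lambda\to\infty$. Further, $|h-1|\le e^{\mathcal T}-1$ and $|h_S|\le\mathcal Te^{\mathcal T}$. Since $A'(0)=0$, we have $Y(0)=e^{\sqrt s\mathcal J}A(0)h(0)$ and $Y'(0)=e^{\sqrt s\mathcal J}A(0)^{-1}(h_S(0)-h(0))$. By (10),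
$$p(s\Lambda,s)=-i\,e^{2\sqrt s\mathcal J(\Lambda)}(1+\rho),\qquad 1+\rho=h(0)\big(h(0)-h_S(0)\big),\quad\rho=O(s^{-1/2})\ (s\to\infty), \tag{15}$$
uniformly in $\Lambda\ge0$, and $\rho\to0$ as $\Lambda\to\infty$ for fixed $s$.

*Step 2: fix the index.* The aim is to show $c_0=-\frac\pi2$ for a specific branch of $\delta$. Take $S_0$ with $|\rho|<\frac12$ for $s\ge S_0$, $\Lambda\ge0$. Choose the branch $\delta=-\frac\pi2+2\sqrt s\,\mathrm{Im}\mathcal J(\Lambda)+\arg(1+\rho)$ there (principal argument). By (14), at $s=S_0$, $\delta=-\frac\pi2-\frac\pi2\sqrt\lambda+o(1)$ as $\lambda\to\infty$. So $\delta((2k-1)^2,S_0)=-k\pi+o(1)$ as $k\to\infty$. For $k$ large, $F((2k-1)^2,s)<2$ for all $s\in(0,S_0]$ by (S1), so $(2k-1)^2$ never meets a zero of $f$ for these $s$. For small $s$ it lies in $(\lambda_{2k-1},\lambda_{2k})\subset J_k(s)$, hence it lies in $J_k(S_0)$. On $J_k$, $\delta$ runs over $(c_0-k\pi,c_0-k\pi+\pi)$. So $c_0<o(1)<c_0+\pi$ with $c_0\in\frac\pi2+\pi\mathbb Z$, which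 gives $c_0=-\frac\pi2$. Thus $J_k=\{|\delta+k\pi|<\frac\pi2\}$ for all $k$ and $s$.

*Step 3: locate the double eigenvalue.* Let $s=s_k$ with $k$ large and $\Lambda_k=\lambda_k^*(s_k)/s_k>0$. From $1=|f|\le2|p|$ and (15), $\mathrm{Re}\mathcal J(\Lambda_k)\ge-Cs_k^{-1/2}$. Since $\mathrm{Re}\mathcal J$ is increasing, $\liminf\Lambda_k\ge\Lambda_\infty>0$. Hence
$$\delta(0,s_k)-\delta(\lambda_k^*,s_k)=2\sqrt{s_k}\,(\mathrm{Im}\mathcal J(0)-\mathrm{Im}\mathcal J(\Lambda_k))+O(1)\to+\infty .$$
As $\delta$ varies by $\pi$ over $J_k$, we get $J_k(s_k)\subset(0,\infty)$ for large $k$. Let $s_k\Lambda^\circ\in J_k$ be the point with $\delta=-k\pi$. There $2|p|=|f|\le M_k=1$, and $|1+\rho|\ge\frac12$, so $\mathrm{Re}\mathcal J(\Lambda^\circ)\le0$ and $\Lambda^\circ\le\Lambda_\infty$. The values of $\delta$ at $\Lambda^\circ$ and $\Lambda_k$ differ by less than $\frac\pi2$, so $|\mathrm{Im}\mathcal J(\Lambda^\circ)-\mathrm{Im}\mathcal J(\Lambda_k)|=O(s_k^{-1/2})$. As $\mathrm{Im}\mathcal J\to-\infty$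 by (14) and $\Lambda^\circ$ is bounded, $\Lambda_k$ stays bounded. Since $\mathrm{Im}\mathcal J'$ is continuous and nonvanishing, $\Lambda_k-\Lambda^\circ=O(s_k^{-1/2})$. So $\Lambda_k\le\Lambda_\infty+O(s_k^{-1/2})$. The bound $\mathrm{Re}\mathcal J(\Lambda_k)\ge-Cs_k^{-1/2}$ with $\mathrm{Re}\mathcal J'>0$ gives the opposite inequality. Therefore $\Lambda_k=\Lambda_\infty+O(s_k^{-1/2})$.

*Step 4: compute $s_k$.* Now
$$-k\pi+O(1)=\delta(\lambda_k^*,s_k)=2\sqrt{s_k}\,\mathrm{Im}\mathcal J(\Lambda_\infty)+O(1),$$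
i.e. $\sqrt{s_k}=\sqrt{c_*}\,k+O(1)$, and $s_k=c_*k^2+O(k)$. Finally $V_{k+1}=\frac12\sqrt{1+s_k^2}=\frac{c_*}2k^2+O(k)$. The double eigenvalue is $\lambda_k^*(s_k)=s_k\Lambda_k=\Lambda_\infty s_k+O(s_k^{1/2})=\Lambda_\infty c_*k^2+O(k)$. $\blacksquare$
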